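
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Saturated ideals over $\aleph_1$ that are not $(\aleph_2,\aleph_2,2)$-saturated}


\begin{abstract}
An ideal $I$ over $\aleph_1$ is $\aleph_2$-saturated if among any $\aleph_2$ positive sets two
have positive intersection; it is $(\aleph_2,\lambda,2)$-saturated if among any $\aleph_2$ positive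
sets there are $\lambda$ whose pairwise intersections are all positive. We show
that $\aleph_2$-saturation does not imply $(\aleph_2,\aleph_2,2)$-saturation: a Knaster forcing
turns an arbitrary $\aleph_2$-saturated ideal into one that generates an $\aleph_2$-saturated, not
$(\aleph_2,\aleph_2,2)$-saturated ideal. The same works for $\kappa$-complete ideals over any regular
uncountable $\kappa$. Starting from an $\aleph_1$-dense ideal we obtain an $\aleph_2$-saturated ideal
that is not even $(\aleph_2,\aleph_1,2)$-saturated. Here $\aleph_1$ is optimal, since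
$\aleph_2$-saturation always implies $(\aleph_2,\aleph_0,2)$-saturation.
\end{abstract}

\section{The question and the results}

Throughout, $\kappa$ is a regular uncountable cardinal, and an \emph{ideal over $\kappa$} is a
proper ideal $I\subseteq\mathcal P(\kappa)$ that contains all singletons and is
\emph{$\kappa$-complete}, i.e.\ closed under unions of fewer than $\kappa$ members. So $I$
contains every subset of $\kappa$ of size less than $\kappa$. For $\kappa=\aleph_1$ the completeness
requirement is countable completeness. A set $A\subseteq\kappa$ is \emph{$I$-positive} if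
$A\notin I$; we write $I^+$ for the collection of $I$-positive sets.

\begin{definition}
Let $I$ be an ideal over $\kappa$.
\begin{itemize}
\item $I$ is \emph{$\kappa^+$-saturated} if there is no family $\{A_\xi:\xi<\kappa^+\}$ of
 $I$-positive sets with $A_\xi\cap A_\eta\in I$ for all $\xi\ne\eta$.
\item $I$ is \emph{$(\kappa^+,\lambda,2)$-saturated} if for every family $\{A_\xi:\xi<\kappa^+\}$ of
 $I$-positive sets there is $H\subseteq\kappa^+$ with $|H|=\lambda$ and
 $A_\xi\cap A_\eta\notin I$ for all $\xi,\eta\in H$.
\end{itemize}
\end{definition}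

In terms of the Boolean algebra $\mathcal P(\kappa)/I$, the first property is the
$\kappa^+$-chain condition. For $\lambda=\kappa^+$ the second is its Knaster version: every family
of $\kappa^+$ nonzero elements contains $\kappa^+$ pairwise compatible ones. Certainly
$(\kappa^+,\kappa^+,2)$-saturation implies $\kappa^+$-saturation. The following question comes
from Tsukuura \cite{Tsukuura}.

\medskip
\noindent\textbf{Question.} \emph{Is it consistent that there is an ideal over $\aleph_1$ which is
$\aleph_2$-saturated but not $(\aleph_2,\aleph_2,2)$-saturated?}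
\medskip

Very strongly saturated ideals are not examples themselves. Call $I$ over $\aleph_1$
\emph{$\aleph_1$-dense} if there is $D\subseteq I^+$ of size $\aleph_1$ such that every $A\in I^+$
contains some $d\in D$ modulo $I$, that is, $d\setminus A\in I$. Given $\aleph_2$ positive sets,
$\aleph_2$ of them contain the same $d\in D$ modulo $I$, and then all their pairwise intersections
are positive. So an $\aleph_1$-dense ideal is $(\aleph_2,\aleph_2,2)$-saturated.

In general the question has the form of a Ramsey problem. A family of $\aleph_2$ positive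
sets gives a graph on $\omega_2$ (join $\xi$ and $\eta$ if $A_\xi\cap A_\eta\in I^+$), saturation
says that no such graph has an independent set of size $\aleph_2$, and we ask for a large clique.
General partition theorems yield cliques, but only small ones.

\begin{proposition}\label{prop:C}
Every $\aleph_2$-saturated ideal over $\aleph_1$ is $(\aleph_2,\aleph_0,2)$-saturated. Under
$\mathrm{CH}$ it is $(\aleph_2,\aleph_1,2)$-saturated.
\end{proposition}

\begin{proof}
Recall that, for an infinite cardinal $\lambda$, $\omega_2\to(\omega_2,\lambda)^2$ means: for every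
coloring of the pairs from $\omega_2$ with two colors there is a set of size $\aleph_2$ homogeneous
for the first color or a set of size $\lambda$ homogeneous for the second. Given $I$-positive sets
$A_\xi$ $(\xi<\omega_2)$, give $\{\xi,\eta\}$ the first color if $A_\xi\cap A_\eta\in I$ and the
second otherwise. By saturation no set of size $\aleph_2$ is homogeneous for the first color. Now
apply the Dushnik--Miller theorem $\omega_2\to(\omega_2,\omega)^2$, and under $\mathrm{CH}$ the
Erd\H{o}s--Rado theorem $\omega_2\to(\omega_2,\omega_1)^2$.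
\end{proof}

We show that larger cliques cannot be had in general, so the answer to the question is yes. If $I$
is an ideal over $\kappa$ in the ground model $V$, then in a forcing extension
\[
\bar I=\{X\subseteq\kappa:\ X\subseteq N\text{ for some }N\in I\}
\]
denotes the ideal generated by $I$.

\begin{theorem}\label{thm:A}
Let $\kappa$ be regular uncountable and let $I$ be a $\kappa^+$-saturated ideal over $\kappa$. There
is a c.c.c.\ (indeed Knaster) poset forcing that $\bar I$ is a proper $\kappa$-complete ideal
containing the singletons which is $\kappa^+$-saturated but not $(\kappa^+,\kappa^+,2)$-saturated.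
\end{theorem}

\begin{corollary}
The existence of an $\aleph_2$-saturated ideal over $\aleph_1$ and the existence of an
$\aleph_2$-saturated ideal over $\aleph_1$ that is not $(\aleph_2,\aleph_2,2)$-saturated are
equiconsistent.
\end{corollary}

\begin{proof}
The second statement trivially implies the first. Conversely, Theorem~\ref{thm:A} with
$\kappa=\aleph_1$ yields a model of the second by forcing over a model of the first.
\end{proof}

The existence of an $\aleph_2$-saturated ideal over $\aleph_1$ is consistent relative to a huge
cardinal (Kunen \cite{Kunen}) and relative to a Woodin cardinal (Shelah \cite{Shelah}).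

\begin{corollary}
If the nonstationary ideal $\mathrm{NS}_{\omega_1}$ is $\aleph_2$-saturated, then in some c.c.c.\
extension $\mathrm{NS}_{\omega_1}$ is $\aleph_2$-saturated and not
$(\aleph_2,\aleph_2,2)$-saturated.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:A} to $I=\mathrm{NS}_{\omega_1}$; we check that
$\bar I=\mathrm{NS}_{\omega_1}$ in every c.c.c.\ extension. Clubs of $V$ remain clubs, so
$\bar I\subseteq\mathrm{NS}_{\omega_1}$. For the converse it suffices that every club $C$ of the
extension contains a club of $V$. Below a condition forcing $\dot C$ to be a club, let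
$f(\alpha)<\omega_1$ be the supremum of the countably many possible values of
$\min(\dot C\setminus(\alpha+1))$. If $\delta<\omega_1$ is a limit ordinal closed under $f$, then
$C\cap\delta$ is unbounded in $\delta$, so $\delta\in C$; and these $\delta$ form a club in $V$.
\end{proof}

$\mathrm{NS}_{\omega_1}$ is saturated, for instance, under $\mathrm{MM}$ (Foreman--Magidor--Shelah
\cite{FMS}).

\begin{theorem}\label{thm:B}
If there is an $\aleph_1$-dense ideal $I$ over $\aleph_1$, then in some forcing extension $\bar I$ is
an $\aleph_2$-saturated ideal that is not even $(\aleph_2,\aleph_1,2)$-saturated.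
\end{theorem}

Such ideals $I$ are consistent relative to $\mathrm{ZF}+\mathrm{AD}$ (Woodin \cite{Woodin}). By
Theorem~\ref{thm:B} the cardinal $\aleph_0$ in Proposition~\ref{prop:C} cannot be improved to
$\aleph_1$ in $\mathrm{ZFC}$.

Both theorems use one poset $Q_\beta$, built from a function $\beta:[\kappa^+]^2\to\kappa$ in the
ground model. Section~\ref{sec:idea} explains its design, and
Sections~\ref{sec:poset}--\ref{sec:sat} analyze it for arbitrary $\beta$.
Section~\ref{sec:A} produces the $\beta$ for Theorem~\ref{thm:A} in a few lines;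
Section~\ref{sec:B} forces a better one for Theorem~\ref{thm:B}.

In forcing, $p\le q$ means that $p$ is stronger. We write $[X]^2$ for the set of two-element subsets
of $X$. Limit ordinals are nonzero.

\section{The idea on a single coordinate}\label{sec:idea}

We want to add sets $A_\xi\subseteq\kappa$ $(\xi<\kappa^+)$ together with a coloring
$c:[\kappa^+]^2\to2$ such that $c\{\xi,\eta\}=1$ guarantees $A_\xi\cap A_\eta\in\bar I$, while no set
of size $\kappa^+$ is homogeneous for color $0$. This refutes $(\kappa^+,\kappa^+,2)$-saturation, as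
soon as the $A_\xi$ are positive. Let a condition decide a finite part of $c$ and finitely many
statements ``$\alpha\in A_\xi$'', and consider the smallest ones,
\[
p_\xi=\text{``}\alpha\in A_\xi\text{''}\qquad(\xi<\kappa^+),
\]
for one fixed $\alpha<\kappa$.

\emph{First attempt:} color $1$ promises that $A_\xi$ and $A_\eta$ are disjoint. Then color $1$ is
impossible on a common extension of $p_\xi$ and $p_\eta$. Generically $\kappa^+$ many $\xi$ satisfy
$\alpha\in A_\xi$, and these $\xi$ form a $0$-homogeneous set: the attempt fails.

\emph{Second attempt:} color $1$ promises only that $A_\xi\cap A_\eta\subseteq\beta\{\xi,\eta\}+1$,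
where $\beta:[\kappa^+]^2\to\kappa$ is fixed in advance. Bounded sets are in $I$, so the promise is
still strong enough. Now $p_\xi$ and $p_\eta$ have a common extension with color $1$ exactly when
$\alpha\le\beta\{\xi,\eta\}$. So, given $\kappa^+$ many $\xi$, we need two of them with
$\beta\{\xi,\eta\}\ge\alpha$. As this is needed for every $\alpha<\kappa$, $\beta$ has to be
unbounded on $[X]^2$ for every $X$ of size $\kappa^+$. Such $\beta$ exist in $\mathrm{ZFC}$.

Why should $\bar I$ remain saturated, although many intersections are pushed into $\bar I$? Because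
color $0$ makes no promise at all, so it never obstructs an amalgamation. The conditions
$p_\xi$ and $p_\eta$ are compatible for \emph{every} $\alpha<\kappa$. If it were forced that
$A_\xi\cap A_\eta\subseteq N$ for some $N\in I$, we could pick $\alpha\notin N$, and a common
extension of the corresponding $p_\xi$ and $p_\eta$ would force $\alpha\in A_\xi\cap A_\eta$, a
contradiction. For an arbitrary family of $\kappa^+$ positive sets $\dot X_\xi$
the witnesses to ``$\alpha\in\dot X_\xi$'' are more complicated conditions, and the work
lies in finding one pair $\xi\ne\eta$ whose witnesses amalgamate for positively many $\alpha$ at once.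

\section{The poset $Q_\beta$}\label{sec:poset}

Fix a function $\beta:[\kappa^+]^2\to\kappa$.

\begin{definition}
$Q=Q_\beta$ is the set of triples $r=(w,c,F)$ with $w\subseteq\kappa^+$ finite, $c:[w]^2\to2$,
$F\subseteq w\times\kappa$ finite, such that
\begin{itemize}
\item[$(\star)$] if $\xi\ne\eta$ are in $w$, $c\{\xi,\eta\}=1$ and $(\xi,\alpha),(\eta,\alpha)\in F$,
then $\alpha\le\beta\{\xi,\eta\}$.
\end{itemize}
Put $(w',c',F')\le(w,c,F)$ if $w'\supseteq w$, $c'\supseteq c$ and $F'\supseteq F$. We also write
$r=(w_r,c_r,F_r)$.
\end{definition}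

Here $(\xi,\alpha)\in F$ asserts $\alpha\in A_\xi$; a condition makes no assertion of the form
$\alpha\notin A_\xi$ directly. To amalgamate two conditions we must know that they agree where they
overlap. Since an overlap may concern the indices $\xi<\kappa^+$ and also the points $\alpha<\kappa$,
we put both into one finite set of ordinals. Let
$u(r)=\{\alpha:(\xi,\alpha)\in F_r\text{ for some }\xi\}$ and
\[
s(r)=w_r\cup\{\kappa^++\alpha:\alpha\in u(r)\},
\]
with increasing enumeration $s(r)(0)<\dots<s(r)(n-1)$. As $w_r\subseteq\kappa^+$, the first $|w_r|$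
positions are those of $w_r$. The \emph{type} $\tau(r)$ consists of $n$, $|w_r|$, and the relations
$c_r$ and $F_r$ transferred to positions, namely the function
$\{i,k\}\mapsto c_r\{s(r)(i),s(r)(k)\}$ on $[|w_r|]^2$ and the set of pairs $(i,k)$ such that
$s(r)(k)=\kappa^++\alpha$ for some $\alpha$ with $(s(r)(i),\alpha)\in F_r$. There are only countably
many types.

\begin{definition}
Conditions $r,r'$ are \emph{aligned} if $\tau(r)=\tau(r')$ and $s(r)(i)=s(r')(k)$ implies $i=k$.
\end{definition}

If $r=(w,c,F)$ and $r'=(w',c',F')$ are aligned, then a common element of $s(r)$ and $s(r')$ has the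
same position in both, and equality of types gives:
\begin{equation}\label{eq:agree}
\begin{aligned}
&c\text{ and }c'\text{ agree on }[w\cap w']^2;\\
&\text{for }\xi\in w\cap w',\ \alpha\in u(r)\cap u(r'):\quad (\xi,\alpha)\in F\iff(\xi,\alpha)\in F'.
\end{aligned}
\end{equation}

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $r=(w,c,F)$ and $r'=(w',c',F')$ be aligned, let $v=u(r)\cap u(r')$, and let
$d:(w\setminus w')\times(w'\setminus w)\to2$ be such that
\[
d(\xi,\eta)=1\ \text{ implies }\ \beta\{\xi,\eta\}\ge\alpha\text{ for all }\alpha\in v.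
\]
Then $r''=(w\cup w',\,c\cup c'\cup d,\,F\cup F')$, with $d$ read as a function on pairs
$\{\xi,\eta\}$, is a condition below $r$ and $r'$. In particular, taking $d\equiv0$, aligned
conditions are compatible.
\end{lemma}

\begin{proof}
A pair from $w\cup w'$ lies in $[w]^2$, in $[w']^2$, or has one element in $w\setminus w'$ and the
other in $w'\setminus w$. By \eqref{eq:agree}, $c''=c\cup c'\cup d$ is therefore a function on
$[w\cup w']^2$. To verify $(\star)$ let $c''\{\xi,\eta\}=1$ and
$(\xi,\alpha),(\eta,\alpha)\in F\cup F'$.

\emph{Case 1: $\xi,\eta\in w$} (the case $\xi,\eta\in w'$ is the same with $r$ and $r'$ exchanged).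
If $(\xi,\alpha),(\eta,\alpha)\in F$, use $(\star)$ for $r$. Otherwise one of the two, say
$(\xi,\alpha)$, is in $F'\setminus F$. Then $\xi\in w\cap w'$ and $\alpha\in u(r')$. If
$(\eta,\alpha)$ were in $F$, then $\alpha\in v$, and \eqref{eq:agree} would give $(\xi,\alpha)\in F$,
a contradiction. So $(\eta,\alpha)\in F'$, hence $\eta\in w\cap w'$ and
$c'\{\xi,\eta\}=c\{\xi,\eta\}=1$, and $(\star)$ for $r'$ gives $\alpha\le\beta\{\xi,\eta\}$.

\emph{Case 2: one of $\xi,\eta$ is in $w\setminus w'$ and the other in $w'\setminus w$}, say
$\xi\in w\setminus w'$ and $\eta\in w'\setminus w$. Then $(\xi,\alpha)\in F$ and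
$(\eta,\alpha)\in F'$, so $\alpha\in v$. Since $d(\xi,\eta)=1$, we get $\alpha\le\beta\{\xi,\eta\}$.
\end{proof}

Large families of conditions contain many aligned pairs. We state the underlying combinatorics
abstractly, because later we need it for objects other than ordinals, and in a different
model. Recall the $\Delta$-system lemma: if $\theta$ is regular uncountable and
$\langle a_x:x\in\Xi\rangle$ is an indexed family of finite sets with $|\Xi|=\theta$, there are
$\Xi'\subseteq\Xi$ of size $\theta$ and a finite set $R$, the \emph{root}, with $a_x\cap a_y=R$ for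
all $x\ne y$ in $\Xi'$. (Repetitions are allowed: if $\theta$ many $a_x$ are equal, we may take $R$
to be their common value.)

\begin{lemma}[Thinning]\label{lem:thin}
Let $\theta$ be regular uncountable, $|\Xi|=\theta$, and for $x\in\Xi$ let
$a_x=\{a_x(i):i<n_x\}$ be a finite set listed without repetition. There are $\Xi'\subseteq\Xi$ of size
$\theta$ and a finite set $R$ such that for all $x\ne y$ in $\Xi'$ we have $n_x=n_y$ and $a_x\cap a_y=R$,
every element of $R$ has the same index in $a_x$ and in $a_y$, and
\[
a_x(i)=a_y(k)\ \text{ implies }\ i=k .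
\]
\end{lemma}

\begin{proof}
First make $n_x=n$ constant. Next apply the $\Delta$-system lemma, and then make constant the
function from $R$ to $n$ that sends an element of $R$ to its index in $a_x$; there are finitely many
such functions. If $a_x(i)=a_y(k)$ with $x\neq y$, this is an element of $R$, so $i=k$.
\end{proof}

\begin{corollary}\label{cor:ccc}
Let $\theta$ be regular uncountable and let $\langle r_x:x\in\Xi\rangle$ be conditions,
$|\Xi|=\theta$. There is $\Xi'\subseteq\Xi$ of size $\theta$ such that the $r_x$ $(x\in\Xi')$ are
pairwise aligned and the sets $s(r_x)$ $(x\in\Xi')$ form a $\Delta$-system each of whose root elements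
has the same position in all $s(r_x)$. In particular $Q$ is Knaster, hence c.c.c.
\end{corollary}

\begin{proof}
Make the type constant and apply Lemma~\ref{lem:thin} to the sets $s(r_x)$ with their increasing
enumerations. For $\theta=\aleph_1$, aligned conditions being compatible
(Lemma~\ref{lem:amalg}), this is the Knaster property.
\end{proof}

So $Q$ preserves cardinals and cofinalities. We also need the following standard consequence of the
chain condition.

\begin{lemma}[Covering]\label{lem:cover}
Let $I$ be an ideal over $\kappa$. If $q\Vdash_Q\dot X\in\bar I$, there is $N\in I$ with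
$q\Vdash\dot X\subseteq N$. Moreover, $Q$ forces that $\bar I$ is a proper $\kappa$-complete ideal
containing the singletons.
\end{lemma}

\begin{proof}
Choose a name $\dot N$ with $q\Vdash\dot N\in I$ and $q\Vdash\dot X\subseteq\dot N$. By the c.c.c.,
$\dot N$ has at most countably many possible values below $q$. Their union $N$ is in $I$, as $\kappa$
is uncountable, and $q\Vdash\dot X\subseteq N$.

Clearly $\bar I$ is closed under subsets. If $\lambda<\kappa$ and $q$ forces $\dot X_i\in\bar I$ for
all $i<\lambda$, choose in $V$ sets $N_i\in I$ with $q\Vdash\dot X_i\subseteq N_i$; then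
$\bigcup_{i<\lambda}N_i\in I$ covers the union of the $\dot X_i$. Finally,
$\kappa$ is not covered by any $N\in I$, and $I\subseteq\bar I$ contains the singletons.
\end{proof}

\section{The generic family}

Let $G_Q$ be $Q$-generic over $V$, and let
\[
c=\bigcup_{r\in G_Q}c_r,\qquad A_\xi=\{\alpha<\kappa:(\xi,\alpha)\in F_r\text{ for some }r\in G_Q\}
\quad(\xi<\kappa^+).
\]
Any $\xi<\kappa^+$ may be added to $w_r$, with $F_r$ unchanged and all new colors $0$; so $c$ is
defined on all of $[\kappa^+]^2$.

\begin{lemma}\label{lem:family}
Let $I$ be an ideal over $\kappa$. In $V[G_Q]$: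
\begin{enumerate}
\item[(i)] every $A_\xi$ is $\bar I$-positive;
\item[(ii)] if $c\{\xi,\eta\}=1$, then $A_\xi\cap A_\eta\subseteq\beta\{\xi,\eta\}+1$, so
$A_\xi\cap A_\eta\in\bar I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $N\in I$. Every condition extends to a condition $r$ with $\xi\in w_r$. As
$N\cup u(r)\in I$, there is $\alpha\in\kappa\setminus(N\cup u(r))$. Then
$(w_r,c_r,F_r\cup\{(\xi,\alpha)\})$ is a condition, because $(\xi,\alpha)$ is its only pair with
second coordinate $\alpha$; it forces $A_\xi\not\subseteq N$. By genericity, no $N\in I$ covers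
$A_\xi$.

(ii) If $\alpha\in A_\xi\cap A_\eta$, then some $r\in G_Q$ has $(\xi,\alpha),(\eta,\alpha)\in F_r$.
Then $\xi,\eta\in w_r$ and $c_r\{\xi,\eta\}=c\{\xi,\eta\}=1$, so $(\star)$ gives
$\alpha\le\beta\{\xi,\eta\}$. The set $\beta\{\xi,\eta\}+1$ has size less than $\kappa$, so it is in
$I$.
\end{proof}

\begin{lemma}\label{lem:nozero}
Let $\theta\le\kappa^+$ be regular uncountable, and suppose that in $V$
\begin{equation}\label{eq:unb}
\beta''[X]^2\text{ is unbounded in }\kappa\text{ for every }X\subseteq\kappa^+
\text{ with }|X|=\theta.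
\end{equation}
Then in $V[G_Q]$ there is no $H\subseteq\kappa^+$ with $|H|=\theta$ and $c\equiv0$ on $[H]^2$.
\end{lemma}

\begin{proof}
Let $r\Vdash\dot H\subseteq\kappa^+$ and $r\Vdash|\dot H|=\theta$. The set of all $\xi$ for which some
$r'\le r$ forces $\xi\in\dot H$ is in $V$ and is forced by $r$ to cover $\dot H$; since $Q$ preserves
cardinals it has size at least $\theta$. Let $\Xi$ be a subset of it of size $\theta$, and for
$\xi\in\Xi$ choose $r_\xi\le r$ with $r_\xi\Vdash\xi\in\dot H$ and $\xi\in w_{r_\xi}$. Shrinking
$\Xi$, we may assume that $\xi$ occupies the same position $p$ in $s(r_\xi)$ for all $\xi\in\Xi$. Let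
$\Xi'\subseteq\Xi$ be as in Corollary~\ref{cor:ccc}.

We claim that no $\xi\in\Xi'$ lies in the root. If it did, $\xi$ would be at position $p$ in
every $s(r_\eta)$, $\eta\in\Xi'$, because root elements keep their positions. But position $p$ of
$s(r_\eta)$ is occupied by $\eta$. So $\eta=\xi$ for all $\eta\in\Xi'$, which is absurd.

Hence for $\xi\ne\eta$ in $\Xi'$ we have $\xi\in w_{r_\xi}\setminus w_{r_\eta}$ and
$\eta\in w_{r_\eta}\setminus w_{r_\xi}$, while $v=u(r_\xi)\cap u(r_\eta)$ is a finite set that does
not depend on the pair. By \eqref{eq:unb} for $X=\Xi'$ there are $\xi\ne\eta$ in $\Xi'$ with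
$\beta\{\xi,\eta\}\ge\alpha$ for all $\alpha\in v$. Lemma~\ref{lem:amalg}, with $d(\xi,\eta)=1$ and
$d=0$ elsewhere, gives a common extension of $r_\xi$ and $r_\eta$ forcing $\xi,\eta\in\dot H$ and
$c\{\xi,\eta\}=1$. So $r$ does not force $c\equiv0$ on $[\dot H]^2$.
\end{proof}

\begin{remark}\label{rem:sharp}
Without hypothesis \eqref{eq:unb} the conclusion fails. Suppose $X\in V$, $|X|=\theta$, and
$\beta\le\nu<\kappa$ on $[X]^2$. In $V[G_Q]$ put $H=\{\xi\in X:\nu+1\in A_\xi\}$. By
Lemma~\ref{lem:family}(ii), $c\equiv0$ on $[H]^2$. Also $|H|=\theta$. Otherwise, by the c.c.c.\ and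
because $\theta$ is regular uncountable, some $r$ forces $H\subseteq Y$ for a set $Y\in V$ with
$|Y|<\theta$; but for $\xi\in X\setminus(Y\cup w_r)$ we may add $\xi$ to $w_r$ and $(\xi,\nu+1)$ to
$F_r$, with all new colors $0$, a contradiction.
\end{remark}

\section{Saturation is preserved}\label{sec:sat}

This is the main step. It works for every $\beta$.

\begin{lemma}\label{lem:sat}
If $I$ is a $\kappa^+$-saturated ideal over $\kappa$, then $Q$ forces that $\bar I$ is
$\kappa^+$-saturated.
\end{lemma}

We first set up the proof and explain its idea. Suppose toward a contradiction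
that $q$ forces $\langle\dot X_\xi:\xi<\kappa^+\rangle$ to be a sequence of $\bar I$-positive
sets with pairwise intersections in $\bar I$. For $\xi<\kappa^+$ let
\[
Y_\xi=\{\alpha<\kappa:\ r\Vdash\alpha\in\dot X_\xi\text{ for some }r\le q\},
\]
and for $\alpha\in Y_\xi$ choose $r_\xi(\alpha)\le q$ with
$r_\xi(\alpha)\Vdash\alpha\in\dot X_\xi$. As $q\Vdash\dot X_\xi\subseteq Y_\xi$, we have
$Y_\xi\in I^+$. We are looking for a pair $\xi\ne\eta$ for which $r_\xi(\alpha)$ and $r_\eta(\alpha)$
are compatible for an $I$-positive set of $\alpha$. For each single $\alpha$ lying in $\kappa^+$ many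
$Y_\xi$, Corollary~\ref{cor:ccc} gives many compatible pairs, but they depend on $\alpha$. The remedy
is to form one $\Delta$-system of \emph{functions} of $\alpha$ instead of $\kappa$ many
$\Delta$-systems of values.

To see how this works, suppose for a moment that $I$ is the dual of a $\kappa$-complete ultrafilter
$U$, that all $r_\xi(\alpha)$ have the same type, and that $s(r_\xi(\alpha))=\{g_\xi(\alpha)\}$ is a
singleton. Any two functions $g_\xi,g_\eta$ are equal on a set in $U$ or different on a set in $U$.
In the first case $s(r_\xi(\alpha))$ and $s(r_\eta(\alpha))$ are equal for $U$-almost all $\alpha$,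
in the second case they are disjoint for $U$-almost all $\alpha$. In both cases $r_\xi(\alpha)$ and
$r_\eta(\alpha)$ are aligned for $U$-almost all $\alpha$. With $n$ functions for each $\xi$ in place
of one, we apply Lemma~\ref{lem:thin} to the $n$-element sets of their classes modulo $U$. An ideal
over $\aleph_1$ is not dual to an ultrafilter, but forcing with $I^+$ adds a good enough substitute,
and $\kappa^+$-saturation is what keeps $\kappa^+$ a regular uncountable cardinal while we do
so.

\begin{proof}[Proof of Lemma~\ref{lem:sat}]
Let $q$, $\dot X_\xi$, $Y_\xi$ and $r_\xi(\alpha)$ be as above.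

\emph{Claim. There are $\xi\ne\eta$ such that}
\[
Z=\{\alpha\in Y_\xi\cap Y_\eta:\ r_\xi(\alpha)\text{ and }r_\eta(\alpha)\text{ are aligned}\}
\in I^+.
\]

Force over $V$ with $(I^+,\subseteq)$. Two conditions are incompatible exactly when their
intersection is in $I$, so by hypothesis this poset has the $\kappa^+$-chain condition. Let $G$ be
generic. We use three properties of $G$.
\begin{itemize}
\item $G$ is a filter: if $A,B\in G$, some $C\in G$ is contained in both, so $A\cap B\in G$.
\item $G$ is an ultrafilter on $\mathcal P(\kappa)^V$ disjoint from $I$: for $A\in\mathcal P(\kappa)^V$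
and $B\in I^+$, one of $B\cap A$, $B\setminus A$ is positive, so $A$ or its complement gets into $G$.
\item If a set in $G$ is partitioned in $V$ into countably many pieces, then one piece is in $G$: for
every positive $B$ contained in the given set, one of the pieces meets $B$ in a positive set, as $I$
is countably complete.
\end{itemize}

Let $\Xi=\{\xi<\kappa^+:Y_\xi\in G\}$. Some condition forces $\Xi$ to be unbounded in $\kappa^+$.
Otherwise $\Xi$ is forced to be bounded, and by the $\kappa^+$-chain condition there are at
most $\kappa$ possible values of its supremum, so there is $\gamma<\kappa^+$ with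
$\Vdash\Xi\subseteq\gamma$; but $Y_\gamma\Vdash\gamma\in\Xi$. Choose $G$ containing such a condition.
By the chain condition, $\theta=(\kappa^+)^V$ is a regular uncountable cardinal of $V[G]$ (even if
$\kappa$ itself is collapsed), so $|\Xi|=\theta$ in $V[G]$.

For $\xi\in\Xi$ there is, by the third property, a type $\tau_\xi$ of some size $n_\xi$ with
\[
Y_\xi^*=\{\alpha\in Y_\xi:\tau(r_\xi(\alpha))=\tau_\xi\}\in G.
\]
For $i<n_\xi$ define $g_\xi^i(\alpha)=s(r_\xi(\alpha))(i)$ on $Y_\xi^*$. For a function $g\in V$ with
domain in $G$ and values in the ordinal $\kappa^++\kappa$, let $[g]$ be its class modulo $G$, where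
two such functions are equivalent if they agree on a set in $G$. Since
$g^0_\xi(\alpha)<g_\xi^1(\alpha)<\cdots$ for all $\alpha\in Y_\xi^*$, the set
\[
a_\xi=\{[g_\xi^i]:i<n_\xi\}
\]
has exactly $n_\xi$ elements. In $V[G]$, shrink $\Xi$ to a set of size $\theta$ on which
$\tau_\xi=\tau$ is constant, let $n$ be the size of $\tau$, and apply Lemma~\ref{lem:thin} to the
sets $a_\xi$. This gives $\xi\ne\eta$ in $\Xi$ such that $[g_\xi^i]=[g_\eta^k]$ implies $i=k$. As $G$
is an ultrafilter on $\mathcal P(\kappa)^V$, for all $i\ne k$ below $n$ the set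
\[
\{\alpha\in Y_\xi^*\cap Y_\eta^*:\ g_\xi^i(\alpha)\ne g_\eta^k(\alpha)\}
\]
is in $G$. The intersection of these finitely many sets with $Y^*_\xi\cap Y^*_\eta$ is in $G$, and for every
$\alpha$ in it $r_\xi(\alpha)$ and $r_\eta(\alpha)$ both have type $\tau$ and are aligned. Thus
$Z\in G$, where $Z\in V$ is defined from this pair $\xi,\eta$. As $G$ is disjoint from $I$, we have
$Z\in I^+$, which proves the claim.

\smallskip
Let $\xi\ne\eta$ and $Z$ be as in the claim. By Lemma~\ref{lem:cover} there is $N\in I$ with
$q\Vdash\dot X_\xi\cap\dot X_\eta\subseteq N$. Pick $\alpha\in Z\setminus N$. By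
Lemma~\ref{lem:amalg}, $r_\xi(\alpha)$ and $r_\eta(\alpha)$ have a common extension $t$. Then
$t\le q$ and $t\Vdash\alpha\in\dot X_\xi\cap\dot X_\eta\subseteq N$, contradicting $\alpha\notin N$.
\end{proof}

We collect what has been shown.

\begin{theorem}\label{thm:reduction}
Let $I$ be a $\kappa^+$-saturated ideal over $\kappa$, let $\theta\le\kappa^+$ be regular
uncountable, and let $\beta:[\kappa^+]^2\to\kappa$ satisfy \eqref{eq:unb}. Then $Q_\beta$ is Knaster
and forces that $\bar I$ is a proper $\kappa$-complete ideal containing the singletons which is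
$\kappa^+$-saturated but not $(\kappa^+,\theta,2)$-saturated.
\end{theorem}

\begin{proof}
By Corollary~\ref{cor:ccc} and Lemmas~\ref{lem:cover} and~\ref{lem:sat} only the last assertion
remains. By Lemma~\ref{lem:family}(i), $\{A_\xi:\xi<\kappa^+\}$ is a family of $\bar I$-positive sets.
By Lemma~\ref{lem:nozero}, every $H\subseteq\kappa^+$ of size $\theta$ contains $\xi\ne\eta$ with
$c\{\xi,\eta\}=1$, and then $A_\xi\cap A_\eta\in\bar I$ by Lemma~\ref{lem:family}(ii).
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]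
For each $\eta<\kappa^+$ fix an injection $e_\eta:\eta\to\kappa$, and let
$\beta\{\xi,\eta\}=e_\eta(\xi)$ for $\xi<\eta$. If $X\subseteq\kappa^+$ has size $\kappa^+$, let
$\eta$ be the element of $X$ for which $X\cap\eta$ has order type $\kappa$. The set
$e_\eta''(X\cap\eta)\subseteq\beta''[X]^2$ has size $\kappa$, so it is unbounded in $\kappa$. Thus
\eqref{eq:unb} holds with $\theta=\kappa^+$, and Theorem~\ref{thm:reduction} gives
Theorem~\ref{thm:A}.
\end{proof}

With $\kappa=\aleph_1$ this answers the question: yes, it is consistent.

\begin{remark}\label{rem:CH}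
For every $\beta$ the poset $Q_\beta$ adds $\kappa^+$ reals, namely
$x_\xi=\{n<\omega:c\{\xi,n\}=1\}$ for $\omega\le\xi<\kappa^+$. To see that they are distinct, let
$\xi\ne\eta$ and let $r$ be a condition with $\xi,\eta\in w_r$. Pick $n<\omega$ outside $w_r$ and add
it to $w_r$ with $c\{\xi,n\}=1$, all other new colors $0$, and $F_r$ unchanged. This is a condition
because $F_r$ has no pair with first coordinate $n$, and it forces $n\in x_\xi\setminus x_\eta$. So
for $\kappa=\aleph_1$, $\mathrm{CH}$ fails in the models of Theorem~\ref{thm:A} and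
Theorem~\ref{thm:B} constructed here. For Theorem~\ref{thm:B} this is unavoidable by
Proposition~\ref{prop:C}. We do not decide here whether
an $\aleph_2$-saturated ideal over $\aleph_1$ that is not $(\aleph_2,\aleph_2,2)$-saturated can exist
together with $\mathrm{CH}$.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Now let $\kappa=\aleph_1$. By Theorem~\ref{thm:reduction} with $\theta=\aleph_1$ we need an
$\aleph_2$-saturated ideal together with a function $\beta:[\omega_2]^2\to\omega_1$ that is unbounded
on $[X]^2$ for every \emph{uncountable} $X\subseteq\omega_2$. The function of Section~\ref{sec:A} need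
not have this property: for instance, if $e_\eta$ maps $\eta$ into $\omega$ for every $\eta<\omega_1$,
then $\beta$ is bounded on $[\omega_1]^2$. So we force
such a $\beta$ by initial segments. The forcing must not destroy the ideal. It adds a new function on
$[\omega_2]^2$, and we do not claim that it preserves the saturation of an arbitrary ideal; but if it
adds no new functions on $\omega_1$, it preserves an $\aleph_1$-dense ideal together with its dense
set. The whole point is thus to carry a construction of initial segments through $\omega_1$ stages.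

\subsection*{The poset $R$}

Conditions are functions $b:[\gamma+1]^2\to\omega_1$ with $\gamma<\omega_2$. We write
$\gamma=\mathrm{top}(b)$ and $b(\alpha,\eta)$ for $b\{\alpha,\eta\}$ if $\alpha<\eta$, and we put
$b(\alpha,\alpha)=0$. For all $\alpha<\eta<\zeta\le\gamma$ we require
\begin{itemize}
\item[(a)] $b(\alpha,\zeta)\le\max\{b(\alpha,\eta),b(\eta,\zeta)\}$;
\item[(b)] $b(\alpha,\eta)\le\max\{b(\alpha,\zeta),b(\eta,\zeta)\}$;
\end{itemize}
and in addition
\begin{itemize}
\item[(c)] if $\delta<\eta\le\gamma$, $\delta$ is a limit ordinal, $\nu<\omega_1$ and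
$\{\alpha<\delta:b(\alpha,\eta)\le\nu\}$ is unbounded in $\delta$, then $b(\delta,\eta)\le\nu$;
\item[(d)] no uncountable $X\subseteq\gamma+1$ has $b''[X]^2$ bounded in $\omega_1$.
\end{itemize}
The order is extension of functions. The empty function is a condition with top $0$. By the convention
on the diagonal, (a) and (b) also hold for $\alpha\le\eta\le\zeta$.

Property (d) is what we want. The danger is that it fails at a limit of cofinality $\omega_1$, where
a new uncountable $X$ may appear. The other properties are there to exclude this. Suppose $b\le\nu$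
on $[X]^2$, and $\delta$ is a limit point of $X$ with some $\eta\in X$ above it. Then
$b(\delta,\eta)\le\nu$ by (c), and so $b(\alpha,\delta)\le\nu$ for all $\alpha\in X\cap\delta$ by
(b). So it suffices to make
$b(\,\cdot\,,\delta)$ large at many limit points $\delta$. Properties (a) and (b) say that two rows
$b(\,\cdot\,,\eta)$ and $b(\,\cdot\,,\zeta)$ differ only up to the error $b(\eta,\zeta)$, and this allows
us to define the row of a limit point from the earlier rows.

\begin{definition}
Let $\mu\le\omega_1$ and let $\langle b_i:i<\mu\rangle$ be a strictly descending sequence in $R$ with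
tops $\gamma_i$ (so the $\gamma_i$ are strictly increasing). Write $b(\alpha,\eta)$ for the common
values. For $i<\mu$ let
\[
t_i=\sup\bigl(\{k:k\le i\}\cup\{b(\gamma_k,\gamma_l):k<l\le i\}\bigr)<\omega_1,
\]
and for a countable limit $i\le\mu$ let
\[
t_{<i}=\sup_{k<i}t_k=\sup\bigl(\{k:k<i\}\cup\{b(\gamma_k,\gamma_l):k<l<i\}\bigr)<\omega_1.
\]
The sequence is \emph{good} if for every limit $i<\mu$ we have $\gamma_i=\sup_{k<i}\gamma_k$ and
\begin{equation}\label{eq:good}
b(\alpha,\gamma_i)=\max\{b(\alpha,\gamma_k),t_{<i}\}\quad\text{whenever }k<i\text{ and }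
\alpha\le\gamma_k.
\end{equation}
\end{definition}

Thus at a limit stage $i$ the new row is an earlier row, cut off from below at $t_{<i}\ge i$. The
numbers $t_i$ are nondecreasing, and they are continuous along a good sequence:
\begin{equation}\label{eq:cont}
t_i=t_{<i}\quad\text{for limit }i<\mu .
\end{equation}
Indeed, by \eqref{eq:good} with $\alpha=\gamma_k$ we have $b(\gamma_k,\gamma_i)=t_{<i}$ for $k<i$, and
$i\le t_{<i}$; so the only terms in the definition of $t_i$ that are not already terms for $t_{<i}$
are $i$ and $t_{<i}$ itself.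

\begin{lemma}[Countable limits]\label{lem:ctbl}
Let $\mu<\omega_1$ be a limit ordinal and let $\langle b_i:i<\mu\rangle$ be good. It extends to a good
sequence of length $\mu+1$, with $\gamma_\mu=\sup_{i<\mu}\gamma_i$.
\end{lemma}

\begin{proof}
Let $t=t_{<\mu}$, and for $\alpha<\gamma_\mu$ put $b(\alpha,\gamma_\mu)=\max\{b(\alpha,\gamma_k),t\}$
for any $k<\mu$ with $\alpha\le\gamma_k$, as \eqref{eq:good} demands. This does not depend on $k$: for
$k<l$ and $\alpha\le\gamma_k$, (a) and (b) give
\[
b(\alpha,\gamma_l)\le\max\{b(\alpha,\gamma_k),b(\gamma_k,\gamma_l)\},\qquad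
b(\alpha,\gamma_k)\le\max\{b(\alpha,\gamma_l),b(\gamma_k,\gamma_l)\},
\]
and $b(\gamma_k,\gamma_l)\le t$. We check that $b_\mu$, the resulting function on
$[\gamma_\mu+1]^2$, is a condition.

Below $\gamma_\mu$, each instance of (a), (b), (c) is an instance for some $b_k$. For (d), let
$X\subseteq\gamma_\mu+1$ be uncountable. As $\mu$ is countable, $X\cap(\gamma_k+1)$ is uncountable for
some $k<\mu$, and (d) for $b_k$ applies. It remains to check (a), (b), (c) for the new top. For (a)
and (b) let $\alpha<\eta<\gamma_\mu$ and choose $k$ with $\eta\le\gamma_k$.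

(a) $b(\alpha,\gamma_\mu)=\max\{b(\alpha,\gamma_k),t\}\le\max\{b(\alpha,\eta),b(\eta,\gamma_k),t\}
=\max\{b(\alpha,\eta),b(\eta,\gamma_\mu)\}$.

(b) $b(\alpha,\eta)\le\max\{b(\alpha,\gamma_k),b(\eta,\gamma_k)\}\le
\max\{b(\alpha,\gamma_\mu),b(\eta,\gamma_\mu)\}$.

(c) Let $\delta<\gamma_\mu$ be a limit ordinal and let $b(\alpha,\gamma_\mu)\le\nu$ for unboundedly
many $\alpha<\delta$. Then $t\le\nu$. Choose $k$ with $\delta\le\gamma_k$. If $\delta=\gamma_k$, then
$b(\delta,\gamma_\mu)=t\le\nu$. If $\delta<\gamma_k$, then
$b(\alpha,\gamma_k)\le b(\alpha,\gamma_\mu)\le\nu$ for unboundedly many $\alpha<\delta$, and (c) for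
$b_k$ gives $b(\delta,\gamma_k)\le\nu$; so
$b(\delta,\gamma_\mu)=\max\{b(\delta,\gamma_k),t\}\le\nu$.
\end{proof}

After $\omega_1$ stages this definition is no longer available, since $\sup_{i<\omega_1}t_i=\omega_1$
is not an allowed value. Instead we cut off each entry at a level that depends on where it sits.

\begin{lemma}[Limits of length $\omega_1$]\label{lem:unctbl}
Let $\langle b_i:i<\omega_1\rangle$ be good. There is a condition with top
$\gamma=\sup_{i<\omega_1}\gamma_i$ extending all $b_i$.
\end{lemma}

\begin{proof}
Let $b$ be the union of the $b_i$, a function on $[\gamma]^2$. Each instance of (a), (b), (c) below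
$\gamma$ is an instance for some $b_i$.

\emph{Property} (d) \emph{below $\gamma$.} Suppose $X\subseteq\gamma$ is uncountable and $b\le\nu<\omega_1$ on
$[X]^2$. By (d) for the $b_i$, every $X\cap(\gamma_i+1)$ is countable, so $X$ is cofinal in $\gamma$.
Hence for every $k<\omega_1$ there is $k'<\omega_1$ such that $X$ has an element strictly between
$\gamma_k$ and $\gamma_{k'}$. Choose a limit ordinal $i$ with $\nu<i<\omega_1$ that is
closed under $k\mapsto k'$. As $\gamma_i=\sup_{k<i}\gamma_k$, we get
$\gamma_i=\sup(X\cap\gamma_i)$. Choose $\eta\in X$ with $\eta>\gamma_i$. Since $b(\alpha,\eta)\le\nu$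
for all $\alpha\in X\cap\gamma_i$, (c) gives $b(\gamma_i,\eta)\le\nu$. Now (b), applied to
$\alpha<\gamma_i<\eta$, gives $b(\alpha,\gamma_i)\le\nu$ for $\alpha\in X\cap\gamma_i$. But
$b(\alpha,\gamma_i)\ge t_{<i}\ge i>\nu$ by \eqref{eq:good}, a contradiction.

\emph{The row of $\gamma$.} For $\alpha<\gamma$ let $i(\alpha)$ be the least $i$ with
$\alpha\le\gamma_i$, and put
\[
b(\alpha,\gamma)=\max\{b(\alpha,\gamma_{i(\alpha)}),t_{i(\alpha)}\}.
\]
The function $\alpha\mapsto i(\alpha)$ is nondecreasing, and if $i(\alpha)$ is a limit, then
$\alpha=\gamma_{i(\alpha)}$, because $\gamma_{i(\alpha)}$ is the supremum of the earlier tops. Adding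
the single point $\gamma$ does not affect (d). We check (a), (b), (c) for $\gamma$.

\emph{Properties} (a) \emph{and} (b). Let $\alpha<\eta<\gamma$, $i=i(\alpha)$ and $l=i(\eta)$, so
$i\le l$ and $\alpha<\eta\le\gamma_l$. By (a) and (b) for $b_l$,
\begin{equation}\label{eq:rowl}
b(\alpha,\gamma_l)\le\max\{b(\alpha,\eta),b(\eta,\gamma_l)\},\qquad
b(\alpha,\eta)\le\max\{b(\alpha,\gamma_l),b(\eta,\gamma_l)\}.
\end{equation}
If $i=l$, then $b(\alpha,\gamma)=\max\{b(\alpha,\gamma_l),t_l\}$ and
$b(\eta,\gamma)=\max\{b(\eta,\gamma_l),t_l\}$, and \eqref{eq:rowl} yields (a) and (b) for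
$\alpha<\eta<\gamma$. Let $i<l$. Then $\alpha\le\gamma_i<\gamma_l$ and $b(\gamma_i,\gamma_l)\le t_l$,
so (b) and (a) for $b_l$ give
\begin{equation}\label{eq:change}
b(\alpha,\gamma_i)\le\max\{b(\alpha,\gamma_l),t_l\},\qquad
b(\alpha,\gamma_l)\le\max\{b(\alpha,\gamma_i),t_l\}.
\end{equation}
For (a), the first halves of \eqref{eq:change} and \eqref{eq:rowl} together with $t_i\le t_l$ give
\[
b(\alpha,\gamma)=\max\{b(\alpha,\gamma_i),t_i\}\le\max\{b(\alpha,\eta),b(\eta,\gamma_l),t_l\}
=\max\{b(\alpha,\eta),b(\eta,\gamma)\}.
\]
For (b), the second halves give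
\[
b(\alpha,\eta)\le\max\{b(\alpha,\gamma_i),t_l,b(\eta,\gamma_l)\}
\le\max\{b(\alpha,\gamma),b(\eta,\gamma)\}.
\]

\emph{Property} (c). Let $\delta<\gamma$ be a limit ordinal such that
$S=\{\alpha<\delta:b(\alpha,\gamma)\le\nu\}$ is unbounded in $\delta$, and let $l=i(\delta)$.

Suppose $l$ is a limit. Then $\delta=\gamma_l=\sup_{k<l}\gamma_k$, so the ordinals $i(\alpha)$,
$\alpha\in S$, are below $l$ and cofinal in $l$. For $\alpha\in S$ we have
$t_{i(\alpha)}\le b(\alpha,\gamma)\le\nu$. So by \eqref{eq:cont},
$b(\delta,\gamma)=\max\{b(\gamma_l,\gamma_l),t_l\}=t_l=\sup_{k<l}t_k\le\nu$.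

Suppose $l=0$ or $l=m+1$. In the second case $\gamma_m<\delta\le\gamma_l$. In both cases $i(\alpha)=l$
for all sufficiently large $\alpha\in S$, and for these
$\max\{b(\alpha,\gamma_l),t_l\}=b(\alpha,\gamma)\le\nu$. So $t_l\le\nu$, and $b(\alpha,\gamma_l)\le\nu$
for unboundedly many $\alpha<\delta$. Hence $b(\delta,\gamma_l)\le\nu$, by (c) for $b_l$ if
$\delta<\gamma_l$ and trivially if $\delta=\gamma_l$. Therefore $b(\delta,\gamma)\le\nu$.
\end{proof}

\begin{lemma}\label{lem:extend}
If $b\in R$ and $\mathrm{top}(b)\le\zeta<\omega_2$, then some $b'\le b$ has top $\zeta$.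
\end{lemma}

\begin{proof}
By induction on $\zeta$; we may assume $\mathrm{top}(b)<\zeta$.

Let $\zeta=\zeta'+1$. By the induction hypothesis we may assume $\mathrm{top}(b)=\zeta'$. Let the row
of $\zeta$ be a copy of the row of $\zeta'$, that is, $b'(\alpha,\zeta)=b(\alpha,\zeta')$ for
$\alpha\le\zeta'$; in particular $b'(\zeta',\zeta)=0$. For $\alpha<\eta\le\zeta'$, (a) and (b) for
$\alpha<\eta<\zeta$ are (a) and (b) of $b$ for $\alpha<\eta\le\zeta'$. In (c) with $\eta=\zeta$,
either $\delta=\zeta'$ and $b'(\delta,\zeta)=0$, or $\delta<\zeta'$ and (c) of $b$ for $\zeta'$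
applies. Adding a single point does not affect (d).

Let $\zeta$ be a limit. Choose a strictly increasing, continuous sequence
$\langle\zeta_i:i<\mathrm{cf}\,\zeta\rangle$ cofinal in $\zeta$ with $\zeta_0=\mathrm{top}(b)$, and
build a good sequence with $b_0=b$ and $\mathrm{top}(b_i)=\zeta_i$, using the induction hypothesis at
successors and Lemma~\ref{lem:ctbl} at limits. Then apply Lemma~\ref{lem:ctbl} if
$\mathrm{cf}\,\zeta=\omega$, and Lemma~\ref{lem:unctbl} if $\mathrm{cf}\,\zeta=\omega_1$.
\end{proof}

\begin{lemma}\label{lem:R}
$R$ adds no new functions from $\omega_1$ to $V$; in particular it preserves $\omega_1$ and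
$\omega_2$. If $g$ is $R$-generic, then $\beta=\bigcup g$ is a function from $[\omega_2]^2$ to
$\omega_1$, and in $V[g]$ it is unbounded on $[X]^2$ for every uncountable $X\subseteq\omega_2$.
\end{lemma}

\begin{proof}
Let $D_i$ $(i<\omega_1)$ be open dense and $b\in R$. Build a good sequence
$\langle b_i:i<\omega_1\rangle$ with $b_0=b$, choosing $b_{i+1}\in D_i$ strictly below $b_i$ (first
extend $b_i$ strictly by Lemma~\ref{lem:extend}, then go into $D_i$) and using Lemma~\ref{lem:ctbl}
at limits. A condition below all $b_i$, which exists by Lemma~\ref{lem:unctbl}, is below $b$ and in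
$\bigcap_{i<\omega_1}D_i$. So the intersection of $\aleph_1$ open dense sets is dense, and $R$ adds no
new functions from $\omega_1$ to $V$. By Lemma~\ref{lem:extend}, $\beta$ is defined on all of
$[\omega_2]^2$.

Let $X\subseteq\omega_2$ be uncountable in $V[g]$. We may assume $|X|=\aleph_1$. Then $X\in V$, since
an enumeration of $X$ in type $\omega_1$ is in $V$, and $X\subseteq\mathrm{top}(b)+1$ for some
$b\in g$. By (d) for $b$, $\beta$ is unbounded on $[X]^2$.
\end{proof}

\subsection*{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]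
Let $I$ be an $\aleph_1$-dense ideal over $\aleph_1$ in $V$, witnessed by $D$, and let $g$ be
$R$-generic. By Lemma~\ref{lem:R}, $V[g]$ has no new subsets of $\omega_1$ and no new
$\omega$-sequences of such sets. So in $V[g]$, $I$ is still a countably complete ideal over
$\aleph_1$, and $D$ still witnesses that it is $\aleph_1$-dense. Hence $I$ is $\aleph_2$-saturated in
$V[g]$: among $\aleph_2$ positive sets, two contain the same $d\in D$ modulo $I$, so their
intersection is positive. Again by Lemma~\ref{lem:R}, $\beta=\bigcup g$ satisfies \eqref{eq:unb} in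
$V[g]$ with $\kappa=\theta=\aleph_1$. Now force over $V[g]$ with $Q_\beta$ and apply
Theorem~\ref{thm:reduction} with $V[g]$ as the ground model. As $I$ is the same family of sets in $V$
and in $V[g]$, the ideal $\bar I$ obtained is the one generated by the original $I$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FMS} Foreman, Magidor, Shelah, Annals, 1988.

\bibitem{Kunen} Kunen, \emph{Saturated ideals}, JSL, 1978.

\bibitem{Shelah} Shelah, \emph{Proper and Improper Forcing}, Ch.~XVI.

\bibitem{Tsukuura} Kenta Tsukuura, \emph{The extent of saturation of induced ideals},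
arXiv:2201.02364 (2022).

\bibitem{Woodin} Woodin, \emph{The Axiom of Determinacy, Forcing Axioms, and the Nonstationary
Ideal}, Ch.~6.

\end{thebibliography}

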